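# Schubert positivity of skew Kohnert polynomials

Throughout we work in $\mathbb{Z}[x_1,x_2,\ldots]$. A **diagram** is a finite set of unit cells in the first quadrant, indexed by (row, column). Rows are numbered $1,2,\ldots$ from the bottom, columns $1,2,\ldots$ from the left.

## 1. One cell falling past another

Put one cell at $(1,1)$ and a second cell at $(r,c)$ with $r\ge 2$. We let cells fall according to the following rule.

**Definition (Kohnert move).** Select the rightmost cell of a given row and move it down, within its column, to the first empty position below it, jumping over any occupied cells in its way. If there is no empty position below it, the move is not possible.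

The cell $(1,1)$ can never move. The other cell is alone in its row as long as it is above row 1, so it may always be selected, and what happens depends on its column.

If $c\ge 2$, the second cell falls through the rows $r,r-1,\dots,1$. If $c=1$, it falls through the rows $r,r-1,\dots,2$ and stops there, because the only position below it is occupied.

**Definition (Kohnert polynomial).** Let $\mathrm{KD}(D)$ be the set of all diagrams obtainable from $D$ by finite sequences of Kohnert moves, including $D$ itself. Let $\mathrm{wt}(T)_i$ be the number of cells of $T$ in row $i$. Then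
$$\mathfrak K_D=\sum_{T\in \mathrm{KD}(D)} x_1^{\mathrm{wt}(T)_1}x_2^{\mathrm{wt}(T)_2}\cdots .$$

For our two cells we have just shown
$$\mathfrak K_D=x_1(x_1+x_2+\dots+x_r)\ \text{ if } c\ge2,\qquad \mathfrak K_D=x_1(x_2+\dots+x_r)\ \text{ if } c=1 .$$

The two answers differ by the single monomial $x_1^2$. To see why this matters, we compare them with Schubert polynomials.

## 2. Schubert polynomials, and a minus sign

Let $s_i=(i\ \,i+1)$. It acts on permutations by $w\mapsto ws_i$ (swap the entries in positions $i$ and $i+1$) and on polynomials by exchanging $x_i$ and $x_{i+1}$. Put $\partial_if=\frac{f-s_if}{x_i-x_{i+1}}$. If $g$ is symmetric in $x_i,x_{i+1}$, then $\partial_i(gf)=g\,\partial_if$.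

**Definition (Schubert polynomials).** For the longest element $w_0\in S_n$ put $\mathfrak S_{w_0}=x_1^{n-1}x_2^{n-2}\cdots x_{n-1}$. For $w\in S_n$ and $i$ with $w(i)>w(i+1)$ put $\mathfrak S_{ws_i}=\partial_i\mathfrak S_w$.

These polynomials are stable under $S_n\subset S_{n+1}$, and $\{\mathfrak S_w:w\in S_\infty\}$ is a $\mathbb Z$-basis of $\mathbb Z[x_1,x_2,\ldots]$.

**Definition (Rothe diagram and code).** The Rothe diagram of $w$ is $\mathbb D(w)=\{(i,w(j)): i<j,\ w(i)>w(j)\}$. The code of $w$ is $c(w)_i=\#\{j>i:w(j)<w(i)\}$, the number of cells in row $i$ of $\mathbb D(w)$.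

The values not among $w(1),\dots,w(i-1)$ are the $w(j)$ with $j\ge i$, and row $i$ of $\mathbb D(w)$ consists of those of them that are smaller than $w(i)$. Hence

$$\begin{gathered}\text{row } i \text{ of } \mathbb D(w) \text{ consists of the } c(w)_i \text{ smallest values not among } w(1),\dots,w(i-1),\\ \text{and } w(i) \text{ is the next smallest such value.}\end{gathered}\tag{1}$$

In particular $w$ can be read off from its code. Conversely, given a weak composition padded by zeros, choose $w(1),w(2),\dots$ by the rule (1). Once the entries are all $0$, the rule takes the smallest unused value each time, so from some point on $w(i)=i$, and we obtain a permutation in $S_\infty$ with the given code. So every weak composition, padded by zeros, is the code of a unique $w\in S_\infty$.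

We use **Kohnert's theorem**: $\mathfrak S_w=\mathfrak K_{\mathbb D(w)}$.

For example, $\mathbb D(3124)=\{(1,1),(1,2)\}$ admits no Kohnert move, so $\mathfrak S_{3124}=x_1^2$. Next, $\mathbb D(2143)=\{(1,1),(3,3)\}$, so by Section 1 $\mathfrak S_{2143}=x_1(x_1+x_2+x_3)$. More generally, for $r\ge3$ the permutation $s_1s_r$ has Rothe diagram $\{(1,1),(r,r)\}$, so $\mathfrak S_{s_1s_r}=x_1(x_1+\dots+x_r)$. Finally $\mathbb D(231)=\{(1,1),(2,1)\}$ and $\mathbb D(312)=\{(1,1),(1,2)\}$ give $\mathfrak S_{231}=x_1x_2$ and $\mathfrak S_{312}=x_1^2$.

The Schubert expansions of the two-cell polynomials are therefore as follows.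

- For $r=2$: $\mathfrak K_D=\mathfrak S_{231}$ if $c=1$, and $\mathfrak K_D=\mathfrak S_{231}+\mathfrak S_{312}$ if $c\ge 2$.
- For $r\ge3$ and $c\ge2$: $\mathfrak K_D=\mathfrak S_{s_1s_r}$.
- For $r\ge3$ and $c=1$: $\mathfrak K_D=\mathfrak S_{s_1s_r}-\mathfrak S_{3124}$.

Since Schubert polynomials form a basis, the minus sign in the last line cannot be avoided. It appears exactly when the two cells share a column and there is an empty row between them. If the upper cell is moved at least one column to the right, the sign disappears. So for a diagram made of several rows of cells, we ask how far the rows must be shifted against each other, depending on the empty rows between them, for $\mathfrak K_D$ to be a nonnegative combination of Schubert polynomials.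

## 3. Skew diagrams and the two theorems

**Definition (the diagram $\mathbb S(a)$).** Let $a=(a_1,\dots,a_n)$ be a weak composition. The diagram $\mathbb S(a)$ has $a_i$ cells in row $i$, in columns $\mu_i+1,\dots,\lambda_i$, where $\mu_0=\lambda_0=0$ and, for $i\ge1$,

- if $a_i=0$, then $\mu_i=\mu_{i-1}+1$ and $\lambda_i=\lambda_{i-1}+1$;
- if $a_i>0$, then $\mu_i=\max(\mu_{i-1},\lambda_{i-1}-a_i)$ and $\lambda_i=\mu_i+a_i$.

So each empty row pushes everything above it one column to the right. For instance $\mathbb S(1,0,1)=\{(1,1),(3,2)\}$ and $\mathbb S(1,1,1)=\{(1,1),(2,1),(3,1)\}$. The diagram $\mathbb S(1,0,3,2,0,3)$ has row 1 in column 1, row 3 in columns 2–4, row 4 in columns 3–4, and row 6 in columns 4–6.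

**Conjecture** (Sami Assaf and Dominic Searles, "Kohnert polynomials", arXiv:1711.09498 (2017)). For every weak composition $a$, the polynomial $\mathfrak K_{\mathbb S(a)}$ is a nonnegative sum of Schubert polynomials.

We shall prove it, by treating a larger class of diagrams.

**Definition (skew diagram).** A skew diagram $D$ is given by its nonempty rows $b_1<\dots<b_n$, where row $b_i$ occupies the columns $\mu_i+1,\dots,\lambda_i$, with $0\le\mu_i<\lambda_i$, $\mu_1\le\dots\le\mu_n$ and $\lambda_1\le\dots\le\lambda_n$. From here on $\mu_i,\lambda_i$ are indexed by the nonempty rows. Put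
$$L=\lambda_n,\qquad \nu_i=L-\mu_i\ (\ge 1),\qquad \rho_i=L-\lambda_i ,$$
so that $\nu\supseteq\rho$ are partitions. The gap condition is
$$\mu_{i+1}-\mu_i\ \ge\ b_{i+1}-b_i-1\qquad(1\le i<n).\tag{2}$$

The right side of (2) is the number of empty rows between $b_i$ and $b_{i+1}$. For $\mathbb S(1,0,3,2,0,3)$ we have $b=(1,3,4,6)$, $\mu=(0,1,2,3)$, $\lambda=(1,4,4,6)$, hence $L=6$, $\nu=(6,5,4,3)$, $\rho=(5,2,2,0)$. Condition (2) reads $1\ge1$, $1\ge0$, $1\ge1$.

**Every nonempty $\mathbb S(a)$ is a skew diagram satisfying (2).** In the recursion, an empty row raises $\mu$ and $\lambda$ by exactly 1. A nonempty row has $\mu_i\ge\mu_{i-1}$ and $\lambda_i=\max(\mu_{i-1}+a_i,\lambda_{i-1})\ge\lambda_{i-1}$. So both sequences are weakly increasing, and between $b_i$ and $b_{i+1}$ the number $\mu$ rises by at least $b_{i+1}-b_i-1$. (If $a=0$, then $\mathfrak K_{\mathbb S(a)}=1=\mathfrak S_{\mathrm{id}}$.)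

The coefficients in our expansion come from Stanley symmetric functions. Let $R(u)$ be the set of reduced words of $u$, that is, of words $(\alpha_1,\dots,\alpha_\ell)$ with $u=s_{\alpha_1}\cdots s_{\alpha_\ell}$ and $\ell=\ell(u)$.

**Definition (Stanley symmetric function in $N$ variables).** For $u\in S_\infty$,
$$F_u(z_1,\dots,z_N)=\sum_{(\alpha_1,\dots,\alpha_\ell)\in R(u)}\ \sum_{\substack{1\le i_1\le\dots\le i_\ell\le N\\ \alpha_j<\alpha_{j+1}\Rightarrow i_j<i_{j+1}}} z_{i_1}\cdots z_{i_\ell}.$$
(In some conventions this is the function of $u^{-1}$.)

Examples: $F_{s_i}=z_1+\dots+z_N=s_{(1)}$. The permutation $231=s_1s_2$ has the single reduced word $12$, with a forced strict increase, so $F_{231}=s_{(1,1)}$. The permutation $312=s_2s_1$ has the single word $21$, so $F_{312}=s_{(2)}$. The permutation $2143$ has the words $13$ and $31$, so $F_{2143}=s_{(1,1)}+s_{(2)}$.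

We quote two theorems.

**Fact EG** (Edelman–Greene, *Balanced tableaux*, Adv. Math. 63 (1987)). $F_u=\sum_\kappa\alpha_{u,\kappa}s_\kappa$ with integers $\alpha_{u,\kappa}\ge0$ independent of $N$.

**Fact BJS** (Billey–Jockusch–Stanley, *Some combinatorial properties of Schubert polynomials*, J. Algebraic Combin. 2 (1993); also Fomin–Stanley 1994). $\mathfrak S_w=\sum x_{i_1}\cdots x_{i_\ell}$, summed over $\alpha\in R(w)$ and $1\le i_1\le\dots\le i_\ell$ with $i_j\le\alpha_j$, and $i_j<i_{j+1}$ whenever $\alpha_j<\alpha_{j+1}$.

For example, for $w=312$ the word $21$ with $i_1\le i_2$, $i_1\le2$, $i_2\le1$ gives $x_1^2$, as in Section 2.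

**Theorem A.** Let $D$ be a skew diagram satisfying (2). Let $w$ be the permutation whose code has entry $\nu_i$ in position $b_i$ $(1\le i\le n)$ and $0$ elsewhere. Then
$$\mathfrak K_D=\sum_{\substack{w=uv\\ \ell(w)=\ell(u)+\ell(v)}}\alpha_{u,\rho}\,\mathfrak S_v .$$
All coefficients are nonnegative. In particular the conjecture holds for every $\mathbb S(a)$.

**Theorem B.** For a skew diagram $D$, $\mathfrak K_D$ is a nonnegative combination of Schubert polynomials if and only if for every $i$ such that rows $b_i,b_{i+1}$ share a column (i.e. $\mu_{i+1}<\lambda_i$) one has $\mu_{i+1}-\mu_i\ge b_{i+1}-b_i-1$.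

For the two cells of Section 1 we have $\mu_2-\mu_1=c-1$, and they share a column only for $c=1$. In that case the condition is $0\ge r-2$, so exactly the diagrams with $c=1$, $r\ge3$ fail, as found by hand.

## 4. Peeling off the highest monomial

A natural first attempt is to expand $\mathfrak K_D$ greedily, taking off one Schubert polynomial at a time from the top. For finitely supported $c,c'$ write $c\trianglelefteq c'$ if $\sum_{r\ge s}c_r\le\sum_{r\ge s}c'_r$ for all $s$. This is a partial order: if all tail sums agree, then $c=c'$.

**Lemma 1.** Let $D$ be any diagram, $a=\mathrm{wt}(D)$, and $w_a$ the permutation with code $a$. In the Schubert expansion of $\mathfrak K_D$, the coefficient of $\mathfrak S_{w_a}$ is $1$, and every $w$ that occurs has $c(w)\trianglelefteq a$. Hence, if $\mathfrak K_D$ is a nonnegative combination of Schubert polynomials, every monomial of $\mathfrak S_{w_a}$ occurs in $\mathfrak K_D$.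

*Proof.* A Kohnert move from row $r$ to row $r'<r$ lowers the tail sums $\sum_{t\ge s}\mathrm{wt}_t$ by 1 for $r'<s\le r$ and changes no other. So $\mathrm{wt}(T)\trianglelefteq a$ for $T\in\mathrm{KD}(D)$, with equality only for $T=D$. Thus every exponent of $\mathfrak K_D$ is $\trianglelefteq a$, and $x^a$ has coefficient 1. The same statement for $\mathbb D(w)$ and Kohnert's theorem show that every exponent of $\mathfrak S_w$ is $\trianglelefteq c(w)$, and $x^{c(w)}$ has coefficient 1 in $\mathfrak S_w$.

Write $\mathfrak K_D=\sum c_w\mathfrak S_w$, a finite sum, and let $w$ be such that $c_w\ne0$ and $c(w)$ is $\trianglelefteq$-maximal. If $c_{w'}\neq 0$ and $\mathfrak S_{w'}$ contains $x^{c(w)}$, then $c(w)\trianglelefteq c(w')$, so $c(w')=c(w)$ and $w'=w$. So $x^{c(w)}$ has coefficient $c_w\ne0$ in $\mathfrak K_D$, and $c(w)\trianglelefteq a$. Hence all $w$ with $c_w\neq0$ satisfy $c(w)\trianglelefteq a$. Those $\mathfrak S_w$ that contain $x^a$ also satisfy $a\trianglelefteq c(w)$, so $w=w_a$ is the only one, and $c_{w_a}=1$. If all $c_w\ge0$, no monomial of $\mathfrak S_{w_a}$ can cancel. $\square$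

Let us peel for $a=(2,0,1)$. The recursion gives $\mathbb S(2,0,1)=\{(1,1),(1,2),(3,3)\}$. Only the top cell moves, and it falls to rows 2 and 1, so $\mathfrak K=x_1^2(x_1+x_2+x_3)$. The permutation with code $(2,0,1)$ is $3142$, with Rothe diagram $\{(1,1),(1,2),(3,2)\}$, so $\mathfrak S_{3142}=x_1^2(x_2+x_3)$. The remainder is $x_1^3=\mathfrak S_{4123}$, since $\mathbb D(4123)$ is the row $\{(1,1),(1,2),(1,3)\}$. Thus
$$\mathfrak K_{\mathbb S(2,0,1)}=\mathfrak S_{3142}+\mathfrak S_{4123}.$$

For the diagram $\{(1,1),(3,1)\}$ the first peel already fails: $\mathfrak S_{2143}$ contains $x_1^2$, and $\mathfrak K_D$ does not. This observation, suitably generalized, will prove one half of Theorem B in Section 8.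

For the positive half, peeling stops after the first subtraction. The remainder $\mathfrak K_D-\mathfrak S_{w_a}$ is a difference of two generating functions. We are handed no diagram whose Kohnert polynomial it is, so there is no induction hypothesis to apply to it, and nothing tells us that the next coefficient is nonnegative. We need a description of $\mathfrak K_D$ that produces all Schubert polynomials at once. The first task is to understand $\mathrm{KD}(D)$.

## 5. Kohnert diagrams of a skew shape are flagged tableaux

Fix a skew diagram $D$. For a column $c$, the $i$ with $\mu_i<c$ form an initial segment and the $i$ with $\lambda_i\ge c$ form a final segment, so the set of $i$ with $(b_i,c)\in D$ is an interval $[s,e]$.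

Let $T$ be a diagram with as many cells as $D$ in each column. If column $c$ of $T$ has its cells in rows $t_s<\dots<t_e$, put $f_T(i,c)=t_i$. Then $T\leftrightarrow f_T$ is a bijection onto the fillings of $D$ by positive integers that satisfy (V1) below. Call a filling $f$ *valid* if, whenever the cells involved are in $D$,

- (V1) $f(i,c)<f(i+1,c)$,
- (V2) $f(i,c)\ge f(i,c+1)$,
- (V3) $f(i,c)\le b_i$.

For example, let $D=\{(2,1),(3,1)\}$. Its filling is $f(1,1)=2$, $f(2,1)=3$. The cell in row 3 can jump over the cell in row 2 and land in row 1. The new column has cells in rows $1,2$, so the new filling is $f(1,1)=1$, $f(2,1)=2$. A jump over $j$ cells lowers $j+1$ entries by one each.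

**Lemma 2.** $\mathrm{KD}(D)=\{T: f_T\text{ valid}\}$.

*Proof.* **Step 1: moves preserve validity.** The purpose is the inclusion $\subseteq$. The filling $f_D(i,c)=b_i$ is valid. Let $f_T$ be valid, and let a Kohnert move take $(r,c)$ to $(r-j-1,c)$, jumping over the occupied cells $(r-1,c),\dots,(r-j,c)$. Say $f_T(i,c)=r$. Then $f_T(i',c)=r-(i-i')$ for $i-j\le i'\le i$, and the move lowers exactly these entries by 1. The column is still strictly increasing, because $(r-j-1,c)$ was empty. So (V1) holds, and (V3) holds because entries only decrease. The inequality (V2) between a changed entry and its left neighbor survives, since the right-hand member decreases.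

It remains to check right neighbors. Suppose $(b_{i'},c+1)\in D$ for some $i'$ with $i-j\le i'\le i$. Then $\lambda_i\ge\lambda_{i'}\ge c+1$ and $\mu_i<c$, so $(b_i,c+1)\in D$. By (V2), $f_T(i,c+1)\le r$. Equality is impossible, because $(r,c)$ is the rightmost cell in row $r$ of $T$. So $f_T(i,c+1)\le r-1$. Going down column $c+1$ from $i$ to $i'$, (V1) gives $f_T(i',c+1)\le r-1-(i-i')=f_T(i',c)-1$. So (V2) still holds after the move.

**Step 2: every valid filling is reached.** The purpose is the inclusion $\supseteq$; we undo a move that raises one entry. Induct on $\sum(b_i-f_T(i,c))$, the sum over the cells of $D$. If it is $0$, then $T=D$. Otherwise let $i$ be maximal such that row $i$ of $f_T$ has an entry $<b_i$, let $c$ be the leftmost column with $f_T(i,c)<b_i$, and put $v=f_T(i,c)$.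

We claim that row $v+1$ of $T$ has no cell in a column $c'\ge c$. Such a cell would be an entry $f_T(i',c')=v+1$. There are four cases.

- If $i'>i$, the entry is $b_{i'}>b_i\ge v+1$.
- If $i'=i$, the entry is $\le v$ by (V2).
- If $i'<i$ and $c'=c$, the entry is $<v$ by (V1).
- If $i'<i$ and $c'>c$, then $c'\le\lambda_{i'}\le\lambda_i$ and $c'>c>\mu_i$, so $(b_i,c')\in D$, and the entry is $<f_T(i,c')\le v$.

None equals $v+1$, which proves the claim. Let $T'$ be $T$ with $(v,c)$ replaced by $(v+1,c)$, which was empty. Only the entry at $(i,c)$ changes, from $v$ to $v+1$. The filling $f_{T'}$ is valid: $v+1\le b_i$; the left neighbor, if any, equals $b_i\ge v+1$ by the choice of $c$; the right neighbor, if any, is $\le v$; the entry below, if any, is $<v$; the entry above, if any, is $b_{i+1}>b_i\ge v+1$. By induction $T'\in\mathrm{KD}(D)$. By the claim, $(v+1,c)$ is the rightmost cell of its row in $T'$, and $(v,c)$ is empty in $T'$. So a Kohnert move takes $T'$ to $T$. $\square$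

**Definition (flagged skew Schur polynomial).** For partitions $\rho\subseteq\nu$ with at most $n$ parts and $1\le b_1<\dots<b_n$, let
$$s_{\nu/\rho}(b)=\sum_T x^T,$$
summed over semistandard tableaux of shape $\nu/\rho$ (rows weakly increasing, columns strictly increasing from row $i$ to row $i+1$) whose entries in row $i$ lie in $\{1,\dots,b_i\}$.

Reverse the columns of $D$ by $c\mapsto L+1-c$. Row $i$ now occupies columns $\rho_i+1,\dots,\nu_i$, condition (V2) says that rows weakly increase, and Lemma 2 becomes
$$\mathfrak K_D=s_{\nu/\rho}(b).\tag{3}$$

For $\mathbb S(2,0,1)$ we have $b=(1,3)$, $\mu=(0,2)$, $\lambda=(2,3)$, $L=3$, so $\nu=(3,1)$ and $\rho=(1)$. The first row of a tableau is $1,1$ in columns $2,3$. The second row is a single entry from $\{1,2,3\}$ in column 1, with no cell above it in that column. Again we get $x_1^2(x_1+x_2+x_3)$.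

## 6. Straight shapes give one Schubert polynomial

We first treat $\rho=\emptyset$. Write $X_m=(x_1,\dots,x_m)$ and, for integer vectors $\nu,b$ with $b_i\ge1$,
$$J(\nu;b)=\det\big(h_{\nu_i-i+j}(X_{b_i})\big)_{i,j=1}^n,\qquad h_k=0\text{ for }k<0,$$
where $h_k$ is the complete homogeneous symmetric polynomial.

We recall the Lindström–Gessel–Viennot lemma. In an acyclic graph with weighted edges, the determinant whose $(i,j)$ entry is the generating function of paths $A_j\to E_i$ equals $\sum_\sigma\operatorname{sgn}(\sigma)$ times the generating function of vertex-disjoint families of paths $A_j\to E_{\sigma(j)}$.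

**Lemma 3** (flagged Jacobi–Trudi; cf. Wachs, JCTA 40 (1985)). If $\nu$ is a partition and $b_1<\dots<b_n$, then $s_\nu(b)=J(\nu;b)$.

*Proof.* **Step 1: set up paths.** The aim is to read the determinant as a signed count. Use lattice paths with unit north and east steps, an east step at height $y$ having weight $x_y$. Paths from $A_j=(-j,1)$ to $E_i=(\nu_i-i,b_i)$ make $\nu_i-i+j$ east steps at weakly increasing heights in $\{1,\dots,b_i\}$, so their generating function is $h_{\nu_i-i+j}(X_{b_i})$. Hence $J(\nu;b)$ is the signed sum over vertex-disjoint families $A_j\to E_{\sigma(j)}$. A path occupies an interval of heights on each vertical line that it meets; it enters a line at the bottom of its interval there and leaves at the top.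

**Step 2: only $\sigma=\mathrm{id}$ occurs.** The aim is to remove the signs. Suppose $i<j$ and $\sigma(i)>\sigma(j)$ in a vertex-disjoint family. Let $P$ go from $A_i$ to $E_{\sigma(i)}=(e,h)$, and let $Q$ go from $A_j$ to $E_{\sigma(j)}=(e',h')$. Here $A_j$ is strictly left of $A_i$. Since $\nu_k-k$ strictly decreases and $b_k$ strictly increases in $k$, we have $e<e'$ and $h>h'$. So both paths meet every line $x=t$ with $-i\le t\le e$. At $t=-i$ the interval of $P$ starts at height 1, so by disjointness the interval of $Q$ lies above it. If the interval of $Q$ lies above that of $P$ at some $t<e$, then the paths enter the line $t+1$ at the tops of these intervals, $Q$ above $P$, and by disjointness the interval of $Q$ is again above that of $P$. At $t=e$ the interval of $P$ has top $h$, so $Q$ has a vertex at height $>h>h'$. But $Q$ never goes above $h'$, a contradiction.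

**Step 3: disjoint families with $\sigma=\mathrm{id}$ are the tableaux.** The aim is to match vertex-disjointness with column-strictness. Let $T(i,c)$ be the height of the $c$-th east step of $P_i:A_i\to E_i$, which goes from $x=c-1-i$ to $x=c-i$, for $1\le c\le\nu_i$. Families $(P_i)$ correspond to arrays $T$ of shape $\nu$ with weakly increasing rows and entries of row $i$ in $\{1,\dots,b_i\}$, and the weight is $x^T$.

For $i<j$, the path $P_i$ meets the lines from $-i$ to $\nu_i-i$, and $P_j$ those from $-j$ to $\nu_j-j<\nu_i-i$. The common lines are $x=c-j$ with $j-i\le c\le\nu_j$. On this line $P_j$ enters at height $T(j,c)$, and $P_i$ leaves at height $T(i,c')$, where $c'=c-j+i+1$. Here $1\le c'\le c\le\nu_j\le\nu_i$, so this step of $P_i$ exists.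

If $T$ is column-strict, then $T(i,c')\le T(i,c)<T(j,c)$. So on each common line the interval of $P_i$ lies below that of $P_j$, and the paths are disjoint.

Conversely, let the paths be disjoint and take $j=i+1$, so $c'=c$. On the first common line $x=-i$ the path $P_i$ starts at height 1, so $P_{i+1}$ lies above it there. As in Step 2 it stays above on all common lines. Comparing the top of one interval with the bottom of the other gives $T(i,c)<T(i+1,c)$ for $1\le c\le\nu_{i+1}$. $\square$

**Lemma 4.** Let $b_1<\dots<b_n$ and let $\nu$ be a partition with $\nu_n\ge1$ and $\nu_i-\nu_{i+1}\ge b_{i+1}-b_i-1$ for $1\le i<n$. If $w$ has code $\nu_i$ at $b_i$ and $0$ elsewhere, then $\mathfrak S_w=s_\nu(b)$.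

*Proof.* The plan is to start with flags $(1,\dots,n)$ and longer rows, where both sides are one monomial, and then to raise the flags by divided differences.

**Step 1: the starting point.** We want a permutation for which the identity is visible. Put $\nu^0_i=\nu_i+b_i-i$. By hypothesis $\nu^0_1\ge\dots\ge\nu^0_n$, and $\nu^0_n\ge\nu_n\geq1$ since $b_n\ge n$. Let $w^0$ have code $\nu^0$. For $j<i\le n$ we have $w^0(j)>\nu^0_j\ge\nu^0_i$, because a value that has $c$ smaller values after it is greater than $c$. So none of $1,\dots,\nu^0_i$ is among $w^0(1),\dots,w^0(i-1)$, and by (1) row $i$ of $\mathbb D(w^0)$ is $\{1,\dots,\nu^0_i\}$. The rows weakly shorten upward, so below every cell its column is full, and no Kohnert move is possible. Hence $\mathfrak S_{w^0}=x^{\nu^0}$.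

On the other side, in a tableau of shape $\nu^0$ with flags $(1,\dots,n)$ the entries of row $i$ are $\le i$ by the flags and $\ge i$ by column-strictness. So there is one tableau, and by Lemma 3 $J(\nu^0;(1,\dots,n))=x^{\nu^0}=\mathfrak S_{w^0}$.

**Step 2: the effect of $\partial_m$ on both sides.** We want the two rules to match. On the determinant side, $\sum_kh_k(X_m)t^k=\prod_{i\le m}(1-x_it)^{-1}$ and
$$\frac{1}{x_m-x_{m+1}}\left(\frac1{1-x_mt}-\frac1{1-x_{m+1}t}\right)=\frac{t}{(1-x_mt)(1-x_{m+1}t)}$$
give $\partial_mh_k(X_m)=h_{k-1}(X_{m+1})$ for all integers $k$. If $b\ne m$, then $h_k(X_b)$ is symmetric in $x_m,x_{m+1}$. So if $b_i=m$ for exactly one $i$, expanding $J$ along row $i$ gives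
$$\partial_mJ(\nu;b)=J(\nu-e_i;\,b+e_i),\tag{4}$$
where $e_i$ is the $i$-th unit vector.

On the permutation side, suppose $c(w)_m>c(w)_{m+1}$. If we had $w(m)<w(m+1)$, every later value smaller than $w(m)$ would also be smaller than $w(m+1)$, so $c(w)_m\le c(w)_{m+1}$, a contradiction. So $w(m)>w(m+1)$ and $\partial_m\mathfrak S_w=\mathfrak S_{ws_m}$. In $ws_m$ the value $w(m+1)$ stands in position $m$ and has the same smaller values after it as before. The value $w(m)$ stands in position $m+1$ and has lost one smaller value after it, namely $w(m+1)$. So the code changes by $(c_m,c_{m+1})\mapsto(c_{m+1},c_m-1)$.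

**Step 3: the chain.** We now move from $(\nu^0;(1,\dots,n))$ to $(\nu;b)$. For $i=n,n-1,\dots,1$ in turn, apply $\partial_m$ for $m=i,i+1,\dots,b_i-1$. When $\partial_m$ is applied in stage $i$, row $i$ has flag $m$. Rows $j<i$ still have flag $j<m$, and rows $j>i$ already have flag $b_j>b_i\ge m+1$. So only row $i$ has flag $m$, and (4) applies: its flag becomes $m+1$ and its length drops by one. The nonzero code entries stand at the current flags. At position $m$ the entry is $\nu^0_i-(m-i)=\nu_i+b_i-m\ge2$, and at $m+1$ it is $0$. So the permutation rule applies and changes $(\nu_i+b_i-m,\,0)$ into $(0,\,\nu_i+b_i-m-1)$, just as on the determinant side. At the end row $i$ has flag $b_i$ and length $\nu^0_i-(b_i-i)=\nu_i$, so $\mathfrak S_w=J(\nu;b)$. By Lemma 3 this equals $s_\nu(b)$. $\square$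

For $\nu=(3,1)$, $b=(1,3)$ we have $\nu^0=(3,2)$. The chain is the single step $\partial_2(x_1^3x_2^2)=x_1^3(x_2+x_3)$, and $w=4132$. The tableaux agree: the first row is $1,1,1$ and the second is $2$ or $3$.

**Where this breaks for skew shapes.** Let us try the same with $\rho=(1)$, for $\mathbb S(2,0,1)$. The start would be $s_{(3,2)/(1)}(1,2)$. Its first row is $1,1$ in columns $2,3$. In the second row the entry in column 2 must be $2$, but the entry in column 1 has nothing above it and may be $1$ or $2$. So the start is $x_1^3x_2+x_1^2x_2^2$. Indeed $\partial_2$ sends it to $x_1^3+x_1^2(x_2+x_3)=\mathfrak K_{\mathbb S(2,0,1)}$, and $\partial_m$ takes every $\mathfrak S_v$ to $\mathfrak S_{vs_m}$ or to $0$ (if $v(m)<v(m+1)$, then $\mathfrak S_v=\partial_m\mathfrak S_{vs_m}$ and $\partial_m^2=0$). So divided differences do carry positivity along. What is lost is Step 1: the start is no longer one monomial, because the missing boxes of $\rho$ no longer force the entries beneath them. We would need the Schubert expansion of the start, which is the same question for another diagram.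

## 7. Restoring the missing corner

The obstacle was the missing corner $\rho$, so we put it back. A tableau of straight shape $\nu$ in two alphabets, $z$ before $x$, is a $z$-tableau of some shape $\kappa$ followed by an $x$-tableau of shape $\nu/\kappa$. Thus $s_{\nu/\rho}(b)$ is the coefficient of $s_\rho(z)$ in a polynomial attached to a straight shape, and straight shapes are single Schubert polynomials by Lemma 4. To leave the $z$-part unrestricted we raise all flags by $N$. On permutations this replaces $w$ by $1^N\times w$, which fixes $1,\dots,N$ and sends $N+i$ to $N+w(i)$. The reduced-word formula for the same Schubert polynomial also splits into a $z$-part and an $x$-part, and there the $x$-parts are Schubert polynomials.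

*Proof of Theorem A.* Let $D$ satisfy (2), let $w$ be as in the theorem, and put $N=n$. We write $\mathfrak S_{1^N\times w}(z,x)$ for $\mathfrak S_{1^N\times w}$ with its variables renamed $(z_1,\dots,z_N,x_1,x_2,\dots)$.

**Step 1: expansion by tableaux.** We want $\mathfrak K_D$ to appear as a coefficient. Since $\nu_i-\nu_{i+1}=\mu_{i+1}-\mu_i$ and $\nu_n\ge1$, condition (2) is the hypothesis of Lemma 4 for $\nu$ with flags $b$. It is also the hypothesis for the flags $N+b=(N+b_1,\dots,N+b_n)$, as only differences of flags enter. The permutation $1^N\times w$ has code $(0^N,c(w))$, that is, $\nu_i$ at position $N+b_i$. So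
$$\mathfrak S_{1^N\times w}(z,x)=s_\nu(N+b)(z,x)=\sum_{\kappa\subseteq\nu}s_\kappa(z_1,\dots,z_N)\;s_{\nu/\kappa}(b)(x).\tag{5}$$
For the second equality, split a tableau into its entries $\le N$ and its entries $>N$. The former fill a partition shape $\kappa\subseteq\nu$ and form an arbitrary semistandard tableau of shape $\kappa$ with entries in $\{1,\dots,N\}$, because the flags $N+b_i$ impose nothing on them. The latter, decreased by $N$, form a tableau of shape $\nu/\kappa$ with flags $b$. Any two such pieces fit together, because all entries of the first are smaller than those of the second.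

**Step 2: expansion by reduced words.** We want the same polynomial with Schubert polynomials in $x$. Apply Fact BJS to $1^N\times w$, whose reduced words are those of $w$ with all letters increased by $N$. Split the word and its sequence $i_1\le\dots\le i_\ell$ after the last index that is $\le N$.

In the first part the bound $i_j\le\alpha_j$ is automatic, because $\alpha_j\ge N+1$. What remains is $1\le i_1\le\dots\le N$ with strict increases at ascents of the word, which are the conditions in the definition of $F_u$. At the split the indices increase strictly, so no condition remains there. In the second part subtract $N$ from letters and indices: we get exactly a reduced word and an index sequence as in Fact BJS. Cutting a reduced word of $w$ in two gives reduced words of $u$ and $v$ with $w=uv$ and $\ell(w)=\ell(u)+\ell(v)$, and conversely reduced words of such $u,v$ concatenate to a reduced word of $w$. Hence, using Fact EG,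
$$\mathfrak S_{1^N\times w}(z,x)=\sum_{\substack{w=uv\\ \ell(w)=\ell(u)+\ell(v)}}F_u(z_1,\dots,z_N)\,\mathfrak S_v(x)=\sum_{\substack{w=uv\\ \ell(w)=\ell(u)+\ell(v)}}\ \sum_\kappa\alpha_{u,\kappa}\,s_\kappa(z_1,\dots,z_N)\,\mathfrak S_v(x).\tag{6}$$

**Step 3: compare coefficients.** We isolate $\rho$. The Schur polynomials $s_\kappa(z_1,\dots,z_N)$ with at most $N$ parts are linearly independent over $\mathbb Z[x_1,x_2,\ldots]$, those with more than $N$ parts vanish, and $\rho$ has at most $n=N$ parts. Comparing the coefficients of $s_\rho(z)$ in (5) and (6), and using (3),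
$$\mathfrak K_D=s_{\nu/\rho}(b)=\sum_{\substack{w=uv\\ \ell(w)=\ell(u)+\ell(v)}}\alpha_{u,\rho}\,\mathfrak S_v,\qquad\alpha_{u,\rho}\ge0 .$$
By Section 3 every nonempty $\mathbb S(a)$ is a skew diagram satisfying (2), and $\mathfrak K_{\mathbb S(0)}=\mathfrak S_{\mathrm{id}}$. So the conjecture holds. $\blacksquare$

**Example: $\mathbb S(2,0,1)$.** Here $\nu=(3,1)$, $\rho=(1)$, $b=(1,3)$, $w=4132$. Since $\rho$ has one part, $N=1$ suffices, and we compare coefficients of $z_1$ in $\mathfrak S_{1\times4132}(z_1;x)$.

With tableaux: the shape is $(3,1)$ with flags $(2,4)$. Exactly one entry is $1$, so it is the corner. Then the first row is $1,2,2$ and the second row is $2$, $3$ or $4$. After the shift this is $z_1x_1^2(x_1+x_2+x_3)$.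

With words: we remove one letter from the left of $w$. Left multiplication by $s_i$ swaps the values $i$ and $i+1$, and it shortens $w=4132$ when $i+1$ stands before $i$, that is, for $i=2$ and $i=3$. This gives $4132=s_2\cdot4123=s_3\cdot3142$. The reduced words of $4132$ are $2321$, $3213$, $3231$, so those of $1\times4132$ are $3432$, $4324$, $4342$. Look for sequences with $i_1=1$ and the other indices $\ge2$. For $3432$ we need $2\le i_2\le i_3\le i_4\le2$, giving $z_1x_1^3$. For $4324$ we need $i_2=i_3=2$ and $i_3<i_4\le4$, giving $z_1x_1^2(x_2+x_3)$. For $4342$ we would need $2\le i_2<i_3\le i_4\le2$, which is impossible. The two parts are $z_1\mathfrak S_{4123}$ and $z_1\mathfrak S_{3142}$.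

**Example: a coefficient with $|\rho|=2$.** Let $D=\{(1,1),(2,3)\}$. Then $b=(1,2)$, $L=3$, $\nu=(3,1)$, $\rho=(2)$, and $w=4213$ has code $(3,1)$. Removing two letters from the left: $4213=s_1\cdot4123=s_3\cdot3214$; from $4123$ one can remove only $s_3$, leaving $3124$; from $3214$ one can remove $s_1$, leaving $3124$, or $s_2$, leaving $2314$. So the factorizations with $\ell(u)=2$ are $u=s_1s_3=2143$, $v=3124$, and $u=s_3s_2$, $v=2314$. We know $F_{2143}=s_{(2)}+s_{(1,1)}$. The only reduced word of $s_3s_2$ is $32$, so its Stanley function is $s_{(2)}$. Both coefficients of $s_{(2)}$ are 1, and Theorem A gives $\mathfrak K_D=\mathfrak S_{3124}+\mathfrak S_{2314}=x_1^2+x_1x_2$, as in Section 2.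

## 8. Exactly which shifts are allowed

By Theorem B, two overlapping rows with $k$ empty rows between them must be shifted by at least $k$. So the rule "each empty row shifts $\mu$ by 1" in the definition of $\mathbb S(a)$ is the smallest shift that preserves Schubert positivity for overlapping rows. The two cells $(1,1),(3,1)$ with $\mathfrak K_D=\mathfrak S_{2143}-\mathfrak S_{3124}$ show what happens with a smaller shift.

*Proof of Theorem B, sufficiency.* The aim is to reduce to Theorem A by inserting empty columns. Suppose rows $b_i,b_{i+1}$ share no column, that is, $\mu_{i+1}\ge\lambda_i$. By monotonicity all cells in rows $\le b_i$ lie in columns $\le\lambda_i$, and all cells in rows $\ge b_{i+1}$ lie in columns $>\lambda_i$. Shifting the latter to the right by any amount only inserts empty columns. Cells never leave their columns and the left-to-right order is unchanged, so Kohnert moves and weights are the same. The result is again a skew diagram. The difference $\mu_{i+1}-\mu_i$ grows, while $\mu_{j+1}-\mu_j$ and $\lambda_j-\mu_{j+1}$ for $j\ne i$ do not change. Doing this for every such $i$, we reach a diagram that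 satisfies (2) for all $i$ and has the same Kohnert polynomial, and Theorem A applies.

*Proof of Theorem B, necessity.* Suppose rows $b_i,b_{i+1}$ share a column and
$$g:=\mu_{i+1}-\mu_i\ <\ k:=b_{i+1}-b_i-1 .$$
Put $p=\lambda_i-\mu_i$ and $q=\lambda_{i+1}-\mu_{i+1}$, the lengths of the two rows. They share the columns $\mu_{i+1}+1,\dots,\lambda_i$, so the number of common columns is $m=\lambda_i-\mu_{i+1}=p-g$, and $1\le m\le q$ since $\lambda_i\le\lambda_{i+1}$. Let $a=\mathrm{wt}(D)$, let $w$ be the permutation with code $a$, and suppose that $\mathfrak K_D$ is a nonnegative combination of Schubert polynomials.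

**Step 1: the top term.** This step says what positivity would force. By Lemma 1, every monomial of $\mathfrak S_w$ occurs in $\mathfrak K_D$. We now exhibit one that does not.

**Step 2: a monomial of $\mathfrak S_w$.** The point is that in $\mathbb D(w)$ the rows $b_i$ and $b_{i+1}$ overlap less than in $D$, so more cells can be dropped into row $b_i$. Let $r_1<r_2<\cdots$ be the positive integers not among $w(1),\dots,w(b_i-1)$. By (1), row $b_i$ of $\mathbb D(w)$ is $\{r_1,\dots,r_p\}$ and $w(b_i)=r_{p+1}$. The rows strictly between $b_i$ and $b_{i+1}$ are empty, so the next $k$ values of $w$ are the $k$ smallest remaining ones, and row $b_{i+1}$ consists of the $q$ smallest values then remaining.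

If $k\le p$, the next $k$ values are $r_1,\dots,r_k$, and row $b_{i+1}$ consists of the first $q$ of $r_{k+1},\dots,r_p,r_{p+2},\dots$. Since $p-k<p-g=m\le q$, all of $r_{k+1},\dots,r_p$ are included. So the two rows share exactly $m'=p-k$ columns, namely those of the leftmost $m'$ cells of row $b_{i+1}$. If $k>p$, the values $r_1,\dots,r_p$ are all used before row $b_{i+1}$, and the rows share $m'=0$ columns. In both cases $m'<m$.

Now do the following $q-m'$ times: take the rightmost cell of row $b_{i+1}$ and move it down one row at a time until it reaches row $b_i$. Each of these is a legal Kohnert move. The intermediate rows are empty apart from the moving cell, so that cell is the rightmost of its row, and the position just below it is empty. In row $b_i$ its column is unoccupied, because the cell is not one of the leftmost $m'$ of row $b_{i+1}$ and the cells moved before it lie in other columns. By Kohnert's theorem $x^c$ occurs in $\mathfrak S_w$, where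
$$c_{b_i}=p+q-m',\qquad c_{b_{i+1}}=m',\qquad c_r=a_r\ \text{ otherwise.}$$

**Step 3: $x^c$ does not occur in $\mathfrak K_D$.** The aim is to show that row $b_i$ of a Kohnert diagram with this weight cannot hold so many cells. Suppose $T\in\mathrm{KD}(D)$ has weight $c$, and follow a sequence of moves from $D$ to $T$. Each tail sum $\Sigma_s=\sum_{r\ge s}\mathrm{wt}_r$ weakly decreases along the way. For $s>b_{i+1}$ its initial and final values agree because $c_r=a_r$ for $r\ge s$. For $s\le b_i$ they agree because in addition $c_{b_i}+c_{b_{i+1}}=p+q=a_{b_i}+a_{b_{i+1}}$. So these tail sums are constant throughout.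

A move that starts in row $r$ decreases $\Sigma_r$, so no move starts in a row $>b_{i+1}$ or in a row $\le b_i$. A move from a row $\ge b_i$ to a row below $b_i$ decreases $\Sigma_{b_i}$, so no such move occurs. Hence all cells of $T$ in rows $b_i,\dots,b_{i+1}$ come from rows $b_i$ and $b_{i+1}$ of $D$, and they lie in the columns that these two rows occupy, of which there are $p+q-m$. So row $b_i$ of $T$ has at most $p+q-m$ cells, while $c_{b_i}=p+q-m'>p+q-m$. This is a contradiction.

By Step 2, $x^c$ is a monomial of $\mathfrak S_w$, so by Step 1 it occurs in $\mathfrak K_D$, contrary to Step 3. Hence $\mathfrak K_D$ is not a nonnegative combination of Schubert polynomials. $\blacksquare$
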